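\title{Convergence of the rescaled weak inverse mean curvature flow in the Heisenberg group to a Kor\'anyi sphere}

\begin{abstract}
We study the long-time behavior of weak solutions, in the sense of Huisken and Ilmanen, of the inverse mean curvature flow in the Heisenberg group $\mathbb{H}^n$, both for the left-invariant Riemannian metrics with parameter $\varepsilon\in(0,1]$ and for the sub-Riemannian structure $\varepsilon=0$. For solutions trapped between Kor\'anyi spheres with radii of order $e^{s/(Q-1)}$, $Q=2n+2$, we prove that the level sets, rescaled by the group dilations, converge in the Hausdorff distance to a Kor\'anyi sphere centered at the origin. Its radius is given by a variational formula and depends only on the initial domain and on $\varepsilon$. The proof compares two divergence-free vector fields, one attached to the solution and one to the logarithm of the gauge. The comparison bounds a scale-invariant dissipation integral, which forces every blow-down to be the model solution up to a constant; a conserved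 flux fixes the constant, and a De Giorgi iteration makes the convergence uniform. The method also gives the growth of the perimeter and a classification of sub-Riemannian solutions with a point singularity.
\end{abstract}

\section{The problem and the results}\label{sec:intro}

A hypersurface moves by inverse mean curvature flow (IMCF) if its outward normal speed is the reciprocal of its mean curvature. In $\mathbb{R}^d$ a round sphere of radius $r$ has speed $r/(d-1)$, so it expands homothetically with radius proportional to $e^{s/(d-1)}$. We ask which shape a general flow approaches in the Heisenberg group, once its exponential growth is scaled out.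

\subsection{The Heisenberg group}
Let $\mathbb{H}^n\cong\mathbb{R}^{2n+1}$, $n\ge1$, have points $g=(x,y,t)$ with $x,y\in\mathbb{R}^n$, $t\in\mathbb{R}$, and the group law
\[
(x,y,t)\cdot(x',y',t')=\big(x+x',\,y+y',\,t+t'+2(\langle x',y\rangle-\langle x,y'\rangle)\big).
\]
We write $z=(x,y)$ and $\varrho=|z|$. The vector fields
\[
X_i=\partial_{x_i}+2y_i\partial_t,\qquad Y_i=\partial_{y_i}-2x_i\partial_t\quad(i=1,\dots,n),\qquad T=\partial_t
\]
are left invariant and divergence free, and $[X_i,Y_i]=-4T$. Lebesgue measure $dg$ is a Haar measure; it is invariant under left and right translations and under inversion. The dilations $\delta_\lambda(x,y,t)=(\lambda x,\lambda y,\lambda^2t)$, $\lambda>0$, are group automorphisms with Jacobian $\lambda^Q$, where $Q=2n+2$ is the homogeneous dimension.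

For $\varepsilon>0$ consider the left-invariant Riemannian metric for which $X_1,\dots,X_n$, $Y_1,\dots,Y_n$, $\varepsilon T$ is an orthonormal frame, with distance $d_\varepsilon$. For $\varepsilon=0$ only the horizontal fields $X_i,Y_i$ are kept, and $d_0$ is the infimum of the lengths of curves tangent to them; thus $d_\varepsilon\le d_0$. Vector fields are identified with their components in the frame: $\eta=(\eta^H,\eta^T)\in\mathbb{R}^{2n}\times\mathbb{R}$ for $\varepsilon>0$ and $\eta=\eta^H$ for $\varepsilon=0$, and $\cdot$ and $|\cdot|$ are the Euclidean product and norm of the components. Then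
\[
\nabla_\varepsilon h=(\nabla_0h,\varepsilon Th),\quad \nabla_0h=(X_1h,\dots,X_nh,Y_1h,\dots,Y_nh),\quad
\operatorname{div}_\varepsilon\eta=\sum_{i=1}^n(X_i\eta_i+Y_i\eta_{n+i})+\varepsilon T\eta^T,
\]
and every term containing $\varepsilon T$ is omitted when $\varepsilon=0$. Since $X_i,Y_i$ are homogeneous of degree one and $T$ of degree two,
\begin{equation}\label{eq:scalegrad}
\nabla_{\varepsilon/\lambda}(h\circ\delta_\lambda)=\lambda\,(\nabla_\varepsilon h)\circ\delta_\lambda .
\end{equation}
``Locally Lipschitz'' refers to $d_\varepsilon$, and $\mathrm{Lip}_c(O)$ is the space of locally Lipschitz functions with compact support in the open set $O$.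

The \emph{Kor\'anyi gauge} is $N(g)=\|g\|=(\varrho^4+t^2)^{1/4}$. It is homogeneous of degree one. We put $d_K(g,h)=\|h^{-1}g\|$, $B_R(g_0)=\{g:\|g_0^{-1}g\|<R\}$ and $B_R=B_R(0)$; the boundaries $\partial B_R(g_0)$ are the \emph{Kor\'anyi spheres}.

\subsection{The weak flow}
Suppose that the moving hypersurfaces are the level sets $\{u=s\}$ of a smooth function with $\nabla_\varepsilon u\ne0$. For $\varepsilon>0$ their unit normal is $\nu=\nabla_\varepsilon u/|\nabla_\varepsilon u|$, their mean curvature is $\operatorname{div}_\varepsilon\nu$ and their speed is $1/|\nabla_\varepsilon u|$, so the flow is the equation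
\begin{equation}\label{eq:levelset}
\operatorname{div}_\varepsilon\frac{\nabla_\varepsilon u}{|\nabla_\varepsilon u|}=|\nabla_\varepsilon u| ,
\end{equation}
which also makes sense for $\varepsilon=0$. The weak formulation of Huisken and Ilmanen freezes the right side: the Euler--Lagrange equation of the functional $v\mapsto J^\varepsilon_u(v)$ below is $\operatorname{div}_\varepsilon(\nabla_\varepsilon v/|\nabla_\varepsilon v|)=|\nabla_\varepsilon u|$, and one asks that $v=u$ be a minimizer.

\begin{definition}\label{def:weak}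
Let $\varepsilon\ge0$ and let $O\subset\mathbb{H}^n$ be open. A locally Lipschitz function $u:O\to\mathbb{R}$ is a \emph{weak solution in $O$} if
\[
J^\varepsilon_u(u)\le J^\varepsilon_u(v),\qquad J^\varepsilon_u(v)=\int_K\big(|\nabla_\varepsilon v|+v\,|\nabla_\varepsilon u|\big)\,dg,
\]
for every locally Lipschitz $v$ with $\{v\ne u\}\Subset O$ and every compact $K\subset O$ containing $\{v\ne u\}$. A \emph{weak IMCF in $\Omega$} is a weak solution $u:\Omega\to[0,\infty)$ that extends continuously to $\overline\Omega$ with $u=0$ on $\partial\Omega$. Its generalized hypersurfaces are $\Sigma_s=\{g\in\Omega:u(g)=s\}$, $s\ge0$.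
\end{definition}

An open set $\Omega\subsetneq\mathbb{H}^n$ is \emph{admissible} if $E_0=\mathbb{H}^n\setminus\Omega$ is bounded and nonempty, $\partial\Omega\ne\emptyset$ is a smooth hypersurface, and the uniform exterior gauge-ball condition holds: there is $r>0$ such that every $p\in\partial\Omega$ lies on the boundary of some ball $B_r(g)\subseteq E_0$. The following result is known, and we take it as given. For every admissible $\Omega$ and every $\varepsilon\in[0,1]$ there is a weak IMCF $u$ in $\Omega$ that is proper, globally Lipschitz, of logarithmic growth at infinity, and such that for some $g_0\in\mathbb{H}^n$ and constants $0<c_\varepsilon\le C$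
\begin{equation}\label{eq:trap}
\Sigma_s\cap B_{c_\varepsilon e^{s/(Q-1)}}(g_0)=\emptyset,\qquad \Sigma_s\subset B_{Ce^{s/(Q-1)}}(g_0)\qquad\text{for all }s\ge0.
\end{equation}

\subsection{The question}
Given a function $u$ and $\lambda>0$, put
\begin{equation}\label{eq:blowdown}
u_\lambda=u\circ\delta_\lambda-(Q-1)\log\lambda,\qquad \varepsilon_\lambda=\varepsilon/\lambda .
\end{equation}
For $\lambda=e^{s/(Q-1)}$ the zero set of $u_\lambda$ is the rescaled hypersurface
\[
\widetilde\Sigma_s=\delta_{e^{-s/(Q-1)}}(\Sigma_s),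
\]
and \eqref{eq:trap} says that $\widetilde\Sigma_s$ stays between two spheres of radii $c_\varepsilon$ and $C$ whose center $\delta_{1/\lambda}g_0$ tends to the origin. By \eqref{eq:scalegrad}, if $u$ solves \eqref{eq:levelset} with parameter $\varepsilon$, then $u_\lambda$ solves it with parameter $\varepsilon_\lambda$, which tends to $0$ as $\lambda\to\infty$: at large scales every flow looks sub-Riemannian. For $\varepsilon=0$ there is an explicit solution,
\[
U=(Q-1)\log N ,
\]
which is fixed by \eqref{eq:blowdown} and whose level sets are the Kor\'anyi spheres of radius $e^{s/(Q-1)}$ (Lemma~\ref{lem:model}). One therefore guesses that $\widetilde\Sigma_s$ tends to a Kor\'anyi sphere for every $\varepsilon$. The bounds \eqref{eq:trap} do not decide this: they allow $\widetilde\Sigma_s$ to approach another shape, or to oscillate in size between the two barriers. Moreover, $U$ is not a solution for $\varepsilon>0$ (Remark~\ref{rem:notsol}).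

The problem, which comes from the work of Pisante and Vecchi \cite{PV} and is the analogue of the Euclidean results of Gerhardt and Urbas, is the following. \emph{For every admissible $\Omega$, every $\varepsilon\in[0,1]$ and every weak IMCF $u$ in $\Omega$ satisfying \eqref{eq:trap}, is there a radius $R_\infty=R_\infty(\Omega,\varepsilon)>0$ such that $\widetilde\Sigma_s\to\partial B_{R_\infty}(0)$ in the Hausdorff distance induced by $d_K$ as $s\to\infty$?}

\subsection{Results}
The answer is yes. Let
\begin{equation}\label{eq:p}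
\mathfrak p=Q\int_{B_1}\frac{\varrho}{N}\,dg=\frac{2\pi^n}{(n-1)!}\,\frac{\sqrt\pi\,\Gamma(\frac n2+\frac14)}{\Gamma(\frac n2+\frac34)}\in(0,\infty),
\end{equation}
and let $\mathcal W$ be the set of locally Lipschitz $w:\mathbb{H}^n\to[0,1]$ with $w=0$ in a neighborhood of $E_0$ and $w=1$ outside a compact set.

\begin{theorem}\label{thm:main}
Let $\Omega$ be admissible, $\varepsilon\in[0,1]$, and let $u$ be a weak IMCF in $\Omega$ satisfying \eqref{eq:trap}. Then
\[
u(g)=(Q-1)\log\|g\|-(Q-1)\log R_\infty+o(1)\qquad(\|g\|\to\infty),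
\]
and $\widetilde\Sigma_s\to\partial B_{R_\infty}(0)$ in the $d_K$-Hausdorff distance as $s\to\infty$, where
\[
R_\infty=\Big(\frac{F}{\mathfrak p}\Big)^{\frac1{Q-1}}>0,\qquad F=\inf_{w\in\mathcal W}\int|\nabla_\varepsilon w|\,dg .
\]
In particular $R_\infty$ depends only on $\Omega$ and $\varepsilon$.
\end{theorem}

The perimeter of a measurable set $G$ associated with $\nabla_\varepsilon$ is
\[
P_\varepsilon(G)=\sup\Big\{\int_G\operatorname{div}_\varepsilon\eta\,dg:\ \eta\in C_c^\infty(\mathbb{H}^n),\ |\eta|\le1\Big\}.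
\]

\begin{theorem}\label{thm:more}
\begin{enumerate}
\item[(i)] Let $\varepsilon\ge0$ and let $u$ be a weak solution in a neighborhood of infinity, that is, in an open set containing $\{N\ge R\}$ for some $R$, with $|u-U|\le C$ there. Then $u-U$ converges to a constant at infinity.
\item[(ii)] In the setting of Theorem~\ref{thm:main} let $E_s=E_0\cup\{u<s\}$. Then $P_\varepsilon(E_s)=e^sF$ for almost every $s>0$, and
\[
F=\inf\{P_\varepsilon(G):G\supseteq E_0\text{ bounded, of finite perimeter}\}.
\]
Also $\mathfrak p=P_0(B_1)$.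
\item[(iii)] Let $\varepsilon=0$ and let $u$ be a weak solution in $\mathbb{H}^n\setminus\{0\}$ with $|u-U|\le C$. Then $u-U$ is constant.
\end{enumerate}
\end{theorem}

Part (ii) explains the radius: $F$ is the least perimeter needed to enclose $E_0$, the perimeter of $E_s$ is $e^sF$, and $R_\infty$ is the radius of the Kor\'anyi ball whose sub-Riemannian perimeter $\mathfrak pR_\infty^{Q-1}$ equals $F$.

\section{The argument in the Euclidean plane}\label{sec:plane}

The mechanism is already visible for smooth solutions in $\mathbb{R}^2$. Let $r=|x|$, and let $u$ be smooth near $\{r\ge1\}$ with $\nabla u\ne0$, $\operatorname{div}\nu=|\nabla u|$ for $\nu=\nabla u/|\nabla u|$, and $|u-\log r|\le C_0$. In this section the model is $U=\log r$, with $\nu_U=x/r$ and $\operatorname{div}\nu_U=1/r=|\nabla U|$. Let $\theta$ be the angle between $\nu$ and $\nu_U$, and $f=u-U$.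

\emph{Two divergence-free fields.} Since $\nu\cdot\nabla u=|\nabla u|$, we have $\operatorname{div}(e^{-u}\nu)=e^{-u}(\operatorname{div}\nu-|\nabla u|)=0$, and in the same way $\operatorname{div}(e^{-U}\nu_U)=0$.

\emph{Dissipation.} The map $p\mapsto p/|p|$ is monotone, so $(\nu-\nu_U)\cdot(\nabla u-\nabla U)\ge0$. We look for a field whose divergence is this quantity with the weight $e^{-u}$. Multiplying the first field by $f$ and the second by $e^{-f}$ produces the same weight in both, because $e^{-f}e^{-U}=e^{-u}$. For $V=f\,e^{-u}\nu+e^{-f}\,e^{-U}\nu_U=e^{-u}(f\nu+\nu_U)$ we get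
\[
\operatorname{div}V=e^{-u}(\nu-\nu_U)\cdot\nabla f=e^{-u}\Big(|\nabla u|+\frac1r\Big)(1-\cos\theta)\ge0 .
\]
As $|V|\le(C_0+1)e^{C_0}/r$, the flux of $V$ through any circle $\{r=R\}$ is at most $2\pi(C_0+1)e^{C_0}$ in absolute value. Hence
\[
\int_{\{r>1\}}e^{-u}\Big(|\nabla u|+\frac1r\Big)(1-\cos\theta)\,dx\le4\pi(C_0+1)e^{C_0}.
\]

\emph{Blow-down.} The integral is invariant under $u\mapsto u_\lambda=u(\lambda\,\cdot)-\log\lambda$, and its tail tends to zero. So on each annulus $\{a<r<b\}$ both $\int(1-\cos\theta_\lambda)$ and $\int|\nabla u_\lambda|(1-\cos\theta_\lambda)$ tend to $0$ as $\lambda\to\infty$. The first gives $\nu_\lambda\to\nu_U$ in $L^2$, and then the equation gives $|\nabla u_\lambda|=\operatorname{div}\nu_\lambda\to\operatorname{div}\nu_U=|\nabla U|$ in the sense of distributions. The second, with $\sin^2\theta\le2(1-\cos\theta)$ and the Cauchy--Schwarz inequality, shows that $\nabla u_\lambda-|\nabla u_\lambda|\,(\cos\theta_\lambda)\,\nu_U\to0$ in $L^1$. Together, $\nabla u_\lambda\to\nabla U$ in the sense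 of distributions, and every $L^1$ limit point of $u_\lambda$ is $U+c$.

\emph{The constant.} The flux $\Phi=\int_{\{r=R\}}e^{-u}\nu\cdot\nu_U$ does not depend on $R$ and does not change under rescaling. Averaged over $R$ and evaluated on a limit $U+c$ it equals $2\pi e^{-c}$. So $c$ is the same for all limit points. If a level set $\{u=s\}$ is a closed curve around the unit disk, the flux through it is $e^{-s}$ times its length, so the limit radius $e^{-c}=\Phi/2\pi$ is determined by a length.

For example, take $u=\log|x-a|$ with $|a|<1$. The law of sines in the triangle $0,a,x$ gives $\sin\theta\le|a|/r$, and $\cos\theta>0$, so $1-\cos\theta\le|a|^2/r^2$. The field $e^{-u}\nu=(x-a)/|x-a|^2$ has flux $2\pi$, so $c=0$, in agreement with $\log|x-a|-\log|x|\to0$.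

Four things change for weak solutions in $\mathbb{H}^n$. First, $\nabla_\varepsilon u$ may vanish, and $\nu$ must be constructed (Section~\ref{sec:calib}). Second, for $\varepsilon>0$ we compare solutions of two different equations, and an error term appears (Section~\ref{sec:diss}). Third, the limit is controlled only through its horizontal gradient and only off the axis $\{\varrho=0\}$, where $\nabla_0U$ vanishes (Section~\ref{sec:blow}). Finally, Hausdorff convergence needs uniform rather than $L^1$ convergence (Section~\ref{sec:unif}).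

\section{Calculus on the Heisenberg group}\label{sec:calc}

\subsection{Lipschitz functions}\label{sub:lip}
For $\varepsilon>0$, locally Lipschitz for $d_\varepsilon$ means locally Lipschitz in the Euclidean sense. Along a horizontal curve $|\dot t|\le2|z||\dot z|$, so Euclidean distance is locally bounded by a multiple of $d_0$. Hence Euclidean locally Lipschitz functions are locally Lipschitz for every $d_\varepsilon$, $\varepsilon\ge0$, and the class for $d_0$ contains all the others.

Let $W=\sum_i(a_iX_i+b_iY_i)$ with $|(a,b)|=1$, or $W=\varepsilon T$ if $\varepsilon>0$. The flow of $W$ is $g\mapsto g\exp(sW)$, with $\exp(sW)=(sa,sb,0)$ or $(0,0,\varepsilon s)$, and its orbits have unit speed. If $u$ is locally Lipschitz, then so is $s\mapsto u(g\exp(sW))$. Let $Z$ be the Borel set of points $g$ at which the derivative at $s=0$ does not exist. Every orbit meets $Z$ in a null set of times, so Fubini's theorem and right invariance give $|Z|=\int_0^1\!\int1_Z(g\exp(sW))\,dg\,ds=0$. The derivative is locally bounded. For a test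 function $\varphi$, right invariance gives
\[
\int\frac{u(g\exp(sW))-u(g)}s\,\varphi(g)\,dg=\int u(g)\,\frac{\varphi(g\exp(-sW))-\varphi(g)}s\,dg ,
\]
and dominated convergence shows that the derivative along orbits is the distributional derivative $Wu$. In particular $\int\eta\cdot\nabla_\varepsilon u=-\int u\operatorname{div}_\varepsilon\eta$ for smooth compactly supported $\eta$. Three rules follow from their one-dimensional versions along orbits: the product rule; $\nabla_\varepsilon u=0$ a.e.\ on each level set $\{u=\tau\}$; and $\nabla_\varepsilon h(u)=h'(u)\nabla_\varepsilon u$ a.e.\ for continuous, piecewise $C^1$ functions $h$, where both sides are $0$ a.e.\ on the levels at which $h$ has a corner.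

\subsection{The gauge}
Identify $z$ with $x+iy\in\mathbb{C}^n$ and write $z\bar z'=\sum_jz_j\bar z'_j$. Then $\operatorname{Im}z\bar z'=\langle x',y\rangle-\langle x,y'\rangle$, and $\|g\|^2=\big||z|^2+it\big|$. Since $|z+z'|^2+2i\operatorname{Im}z\bar z'=|z|^2+|z'|^2+2z\bar z'$,
\[
\|gg'\|^2=\big|(|z|^2+it)+(|z'|^2+it')+2z\bar z'\big|\le\|g\|^2+\|g'\|^2+2\|g\|\|g'\| .
\]
Thus $\|gg'\|\le\|g\|+\|g'\|$; also $\|g^{-1}\|=\|g\|$, so $d_K$ is a left-invariant distance. Differentiating $N^4=\varrho^4+t^2$, with $z^\perp=(y,-x)$, gives away from the origin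
\begin{equation}\label{eq:gradN}
\nabla_0N=\frac{\varrho^2z+tz^\perp}{N^3},\qquad|\nabla_0N|=\frac\varrho N\le1,\qquad TN=\frac t{2N^3},
\end{equation}
because $z\cdot z^\perp=0$ and $|z^\perp|=\varrho$. As $|t|\le N^2$,
\begin{equation}\label{eq:TN}
|\nabla_\varepsilon N|\le1+\frac\varepsilon{2N},\qquad|\varepsilon TU|\le\frac{(Q-1)\varepsilon}{2N^2}.
\end{equation}

If $m\ge0$ is bounded, measurable and homogeneous of degree $0$, then $\int_{B_\tau}m=\tau^Q\int_{B_1}m$. So the image of the measure $m\,dg$ under $N$ has density proportional to $\tau^{Q-1}$, and for Borel $h\ge0$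
\begin{equation}\label{eq:polar}
\int h(N)\,m\,dg=\Big(Q\int_{B_1}m\,dg\Big)\int_0^\infty h(\tau)\,\tau^{Q-1}\,d\tau .
\end{equation}
For $m=|\nabla_0N|$ the constant is $\mathfrak p$. Only $0<\mathfrak p<\infty$ matters in the proofs. To compute the value in \eqref{eq:p}, put $\varrho^2+it=qe^{i\psi}$ with $|\psi|<\pi/2$. Then $dg=\frac12q^n\cos^{n-1}\psi\,dq\,d\psi\,d\omega$ with $\omega\in S^{2n-1}$, $N=q^{1/2}$ and $\varrho/N=\cos^{1/2}\psi$. Hence $\mathfrak p=|S^{2n-1}|\int_{-\pi/2}^{\pi/2}\cos^{n-1/2}\psi\,d\psi$, which is a Beta integral.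

For $0<a<b$ we write $A_{a,b}=\{a<N<b\}$, and $\chi_{a,b}$ for the function equal to $0$ on $\{N\le a\}$, to $(N-a)/(b-a)$ on $A_{a,b}$ and to $1$ on $\{N\ge b\}$. It is locally Lipschitz in the Euclidean sense, and $\nabla_\varepsilon\chi_{a,b}=(b-a)^{-1}1_{A_{a,b}}\nabla_\varepsilon N$ a.e.

\subsection{Two estimates by the horizontal gradient}
After rescaling, the parameter $\varepsilon_\lambda$ degenerates, and a bound on $\nabla_{\varepsilon_\lambda}$ controls uniformly only $\nabla_0$. Compactness and the Sobolev-type inequality for the De Giorgi iteration must therefore come from $\nabla_0$ alone. Both follow from one translation estimate. In the next two lemmas Lipschitz refers to $d_0$.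

\begin{lemma}\label{lem:transl}
For $w\in\mathrm{Lip}_c(\mathbb{H}^n)$ and $h\in\mathbb{H}^n$, $\ \int|w(gh)-w(g)|\,dg\le3\|h\|\,\|\nabla_0w\|_{L^1}$.
\end{lemma}

\begin{proof}
Let $W$ be a horizontal unit field as in Section~\ref{sub:lip}. Then $w(g\exp(sW))-w(g)=\int_0^s(Ww)(g\exp(\sigma W))\,d\sigma$, and $|Ww|\le|\nabla_0w|$ a.e., so by right invariance the $L^1$ norm in $g$ of the left side is at most $|s|\,\|\nabla_0w\|_{L^1}$. Write $h=(x,y,0)\cdot(0,0,t)$. The first factor is $\exp(sW)$ with $|s|=|(x,y)|\le\|h\|$. For the second, with $e_1$ the first basis vector of $\mathbb{R}^n$, the partial products of $\exp(aX_1)\exp(bY_1)\exp(-aX_1)\exp(-bY_1)$ are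
\[
(ae_1,0,0),\qquad(ae_1,be_1,-2ab),\qquad(0,be_1,-4ab),\qquad(0,0,-4ab).
\]
Choosing $|a|=|b|=|t|^{1/2}/2\le\|h\|/2$ with $-4ab=t$, we obtain $h=h_1\cdots h_5$ with horizontal exponentials $h_j$ of total parameter length at most $\|h\|+4\cdot\|h\|/2$. Write $w(gh)-w(g)$ as the sum of the differences $w(gh_1\cdots h_j)-w(gh_1\cdots h_{j-1})$ and use right invariance in each term.
\end{proof}

\begin{lemma}\label{lem:iso}
There is a constant $C_n$ such that $|\{w=1\}|\le C_n\|w\|_{L^1}^{1/Q}\|\nabla_0w\|_{L^1}$ for all $w\in\mathrm{Lip}_c(\mathbb{H}^n)$ with $0\le w\le1$.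
\end{lemma}

\begin{proof}
Let $w\not\equiv0$ and $w_\delta(g)=|B_\delta|^{-1}\int_{B_\delta}w(gh)\,dh$. Lemma~\ref{lem:transl} gives $\|w-w_\delta\|_{L^1}\le3\delta\|\nabla_0w\|_{L^1}$, and left invariance gives $w_\delta\le\|w\|_{L^1}/(|B_1|\delta^Q)$. Take $\delta=(2\|w\|_{L^1}/|B_1|)^{1/Q}$, so that $w_\delta\le\frac12$. On $\{w=1\}$ we have $w-w_\delta\ge\frac12$, hence $|\{w=1\}|\le6\delta\|\nabla_0w\|_{L^1}$.
\end{proof}

\section{Calibrations}\label{sec:calib}

A weak solution has no unit normal on $\{\nabla_\varepsilon u=0\}$, a set that Definition~\ref{def:weak} does not require to be null. What the planar argument uses is only a field of length at most one that agrees with the normal where the normal exists and that satisfies the equation.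

\begin{definition}\label{def:calib}
Let $u$ be locally Lipschitz in the open set $O$. An \emph{$\varepsilon$-calibration} of $u$ in $O$ is a measurable field $\nu$ on $O$ such that
\begin{gather}
|\nu|\le1,\qquad\nu\cdot\nabla_\varepsilon u=|\nabla_\varepsilon u|\quad\text{a.e.},\label{eq:cal0}\\
\int\nu\cdot\nabla_\varepsilon\varphi\,dg=-\int\varphi\,|\nabla_\varepsilon u|\,dg\qquad\text{for all }\varphi\in\mathrm{Lip}_c(O).\label{eq:cal1}
\end{gather}
\end{definition}

Given \eqref{eq:cal0}, condition \eqref{eq:cal1} is equivalent to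
\begin{equation}\label{eq:cal2}
\int e^{-u}\nu\cdot\nabla_\varepsilon\varphi\,dg=0\qquad\text{for all }\varphi\in\mathrm{Lip}_c(O).
\end{equation}
Indeed $\nu\cdot\nabla_\varepsilon(e^{-u}\varphi)+e^{-u}\varphi|\nabla_\varepsilon u|=e^{-u}\nu\cdot\nabla_\varepsilon\varphi$, and $\varphi\mapsto e^{-u}\varphi$ is a bijection of $\mathrm{Lip}_c(O)$.

\begin{lemma}\label{lem:calib}
A locally Lipschitz function $u$ in $O$ is a weak solution if and only if it has an $\varepsilon$-calibration in $O$.
\end{lemma}

\begin{proof}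
With $v=u+\varphi$, Definition~\ref{def:weak} reads
\begin{equation}\label{eq:varineq}
-\int\varphi|\nabla_\varepsilon u|\le\int\big(|\nabla_\varepsilon u+\nabla_\varepsilon\varphi|-|\nabla_\varepsilon u|\big)\qquad\text{for all }\varphi\in\mathrm{Lip}_c(O).
\end{equation}
If $\nu$ is a calibration, the integrand on the right is at least $\nu\cdot(\nabla_\varepsilon u+\nabla_\varepsilon\varphi)-\nu\cdot\nabla_\varepsilon u=\nu\cdot\nabla_\varepsilon\varphi$, and \eqref{eq:cal1} gives \eqref{eq:varineq}.

Conversely, assume \eqref{eq:varineq}. It says that a linear functional of $\varphi$ is dominated by a convex functional of $\nabla_\varepsilon\varphi$, so we use the Hahn--Banach theorem for convex majorants \cite[Theorem III.5]{RS}: if $p$ is a real-valued convex function on a real vector space and $\ell$ is a linear functional on a subspace with $\ell\le p$ there, then $\ell$ has a linear extension $\Lambda$ with $\Lambda\le p$ everywhere.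

Let $O'\Subset O$ be open; $|\nabla_\varepsilon u|$ is bounded on $O'$. On the space of integrable fields $\xi$ on $O'$ put $p(\xi)=\int_{O'}(|\nabla_\varepsilon u+\xi|-|\nabla_\varepsilon u|)$. This function is convex, $p(0)=0$ and $p(\xi)\le\|\xi\|_{L^1}$. On the subspace of gradients of functions $\varphi\in\mathrm{Lip}_c(O')$ put $\ell(\nabla_\varepsilon\varphi)=-\int\varphi|\nabla_\varepsilon u|$. This is well defined: if $\nabla_\varepsilon\varphi=\nabla_\varepsilon\psi$, then \eqref{eq:varineq} for $\pm(\varphi-\psi)$ gives $\int(\varphi-\psi)|\nabla_\varepsilon u|=0$. It is linear, and $\ell\le p$ by \eqref{eq:varineq}. The extension satisfies $|\Lambda(\xi)|\le\|\xi\|_{L^1}$, so $\Lambda(\xi)=\int_{O'}\nu'\cdot\xi$ with $|\nu'|\le1$, and \eqref{eq:cal1} holds for $\varphi\in\mathrm{Lip}_c(O')$. For measurable $A\subset O'$ take $\xi=-1_A\nabla_\varepsilon u$. Then $\Lambda(\xi)\le p(\xi)$ means $\int_A\nu'\cdot\nabla_\varepsilon u\ge\int_A|\nabla_\varepsilon u|$, and since $|\nu'|\le1$ equality holds.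

Exhaust $O$ by open sets $O_j\Subset O$, extend the fields $\nu_j$ by $0$, and let $\nu$ be the weak-$*$ limit in $L^\infty(O)$ of a subsequence. The set of fields with $|\nu|\le1$ is weak-$*$ closed. The identities \eqref{eq:cal1} and $\int_A\nu_j\cdot\nabla_\varepsilon u=\int_A|\nabla_\varepsilon u|$, for fixed $\varphi$ and $A\Subset O$, hold for large $j$ and test $\nu_j$ against a fixed integrable field, so they pass to the limit.
\end{proof}

For the model, let
\[
\nu_U=\frac{\nabla_0U}{|\nabla_0U|}=\frac{\nabla_0N}{|\nabla_0N|}=\frac{\varrho z+t\varrho^{-1}z^\perp}{N^2},\qquad|\nabla_0U|=\frac{(Q-1)\varrho}{N^2}.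
\]
The field $\nu_U$ is horizontal, of unit length, smooth off the axis $\{\varrho=0\}$, and $\nu_U\circ\delta_\lambda=\nu_U$.

\begin{lemma}\label{lem:model}
The field $\nu_U$ is a $0$-calibration of $U$ in $\mathbb{H}^n\setminus\{0\}$. In particular $U$ is a weak solution for $\varepsilon=0$, and for all compactly supported $\varphi$ in $\mathbb{H}^n\setminus\{0\}$ that are locally Lipschitz for some $d_\varepsilon$,
\begin{equation}\label{eq:model}
\int e^{-U}\nu_U\cdot\nabla_0\varphi=0,\qquad\int\nu_U\cdot\nabla_0\varphi=-\int\varphi\,|\nabla_0U| .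
\end{equation}
\end{lemma}

\begin{proof}
The vector fields with components $z$ and $z^\perp$ are
\[
\mathcal R=\sum_i(x_iX_i+y_iY_i)=\sum_i(x_i\partial_{x_i}+y_i\partial_{y_i}),\qquad
\mathcal S=\sum_i(y_iX_i-x_iY_i)=\sum_i(y_i\partial_{x_i}-x_i\partial_{y_i})+2\varrho^2\partial_t ,
\]
so $e^{-U}\nu_U=N^{-(Q+1)}(\varrho\mathcal R+t\varrho^{-1}\mathcal S)$. Since the frame is divergence free, $\operatorname{div}_0$ of the components is the Euclidean divergence of the vector field. From the coordinate expressions,
\[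
\operatorname{div}\mathcal R=2n,\quad\mathcal R\varrho=\varrho,\quad\mathcal RN=\frac{\varrho^4}{N^3},\qquad\operatorname{div}\mathcal S=0,\quad\mathcal S\varrho=0,\quad\mathcal St=2\varrho^2,\quad\mathcal SN=\frac{t\varrho^2}{N^3}.
\]
Hence, off the axis,
\[
\operatorname{div}_0(e^{-U}\nu_U)=\frac{\varrho}{N^{Q+1}}\Big[2n+1-(Q+1)\frac{\varrho^4}{N^4}\Big]+\frac{\varrho}{N^{Q+1}}\Big[2-(Q+1)\frac{t^2}{N^4}\Big]=\frac{\varrho}{N^{Q+1}}\,\big[2n+3-(Q+1)\big]=0 .
\]
The axis is removable because the field is bounded and the axis has codimension $2n\ge2$. Let $\omega_\delta=\min(1,(\varrho/\delta-1)_+)$. The function $\omega_\delta\varphi$ has compact support off the axis, so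
\[
0=\int\omega_\delta\,e^{-U}\nu_U\cdot\nabla_0\varphi+\int\varphi\,e^{-U}\nu_U\cdot\nabla_0\omega_\delta .
\]
As $|\nabla_0\varrho|=1$, the last term is at most $C\delta^{-1}|\{\varrho<2\delta\}\cap\operatorname{supp}\varphi|\le C\delta^{2n-1}\to0$. This proves \eqref{eq:cal2} for $(U,\nu_U)$ and $\varepsilon=0$, hence \eqref{eq:cal1}.
\end{proof}

\begin{example}\label{ex:ball}
Let $\varepsilon=0$ and $\Omega=\{g:\|g_0^{-1}g\|>R\}$. The boundary is a regular level set of a polynomial, and the ball $B_R(g_0)$ itself serves as exterior ball at every point, so $\Omega$ is admissible. By Lemma~\ref{lem:model} and left invariance, $u(g)=(Q-1)\log(\|g_0^{-1}g\|/R)$ is a weak IMCF in $\Omega$, and it satisfies \eqref{eq:trap} with $c_0=R$, $C=2R$. Here $\widetilde\Sigma_s=\partial B_R(\delta_{e^{-s/(Q-1)}}g_0)$ for $s>0$, so $R_\infty=R$, and Theorem~\ref{thm:main} gives $F=\mathfrak pR^{Q-1}$.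
\end{example}

\begin{remark}\label{rem:notsol}
For $\varepsilon>0$, $U$ is not a weak solution near any point $(0,0,t_0)$ with $t_0>0$. There $\nabla_\varepsilon U\ne0$, so by \eqref{eq:cal0} a calibration must be the smooth field $\nu=\nabla_\varepsilon N^4/|\nabla_\varepsilon N^4|$, and \eqref{eq:cal1} requires $\operatorname{div}_\varepsilon\nu=|\nabla_\varepsilon U|>0$. Now $\nabla_\varepsilon N^4=(4\varrho^2z+4tz^\perp,2\varepsilon t)$, so $\nu=\alpha\mathcal R+\beta\mathcal S+\gamma\,\varepsilon T$ with smooth $\alpha,\beta,\gamma$, where $\alpha=0$ and $\gamma=1$ on the positive axis. In $\operatorname{div}_\varepsilon\nu=\mathcal R\alpha+2n\alpha+\mathcal S\beta+\varepsilon T\gamma$ every term vanishes on the positive axis.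
\end{remark}

\section{Finite dissipation}\label{sec:diss}

Let $\nu$ be an $\varepsilon$-calibration of $u$ in an open set $O\subset\mathbb{H}^n\setminus\{0\}$. Put $f=u-U$ and
\[
D_1=|\nabla_\varepsilon u|-\nu_U\cdot\nabla_0u\ge0,\qquad D_2=|\nabla_0U|-\nu^H\cdot\nabla_0U=|\nabla_0U|\,(1-\nu^H\cdot\nu_U)\ge0 .
\]
The term $D_1$ measures how far $\nabla_\varepsilon u$ is from pointing along $\nu_U$, and $D_2$ how far $\nu$ is from $\nu_U$. Both are needed, since $D_1$ says nothing about $\nu$ where $\nabla_\varepsilon u=0$.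

\begin{lemma}\label{lem:identity}
For every $\chi\in\mathrm{Lip}_c(O)$,
\begin{equation}\label{eq:identity}
\int\chi e^{-u}(D_1+D_2)=\int\chi e^{-u}\,\nu^T\varepsilon TU-\int e^{-u}\big(f\,\nu\cdot\nabla_\varepsilon\chi+\nu_U\cdot\nabla_0\chi\big).
\end{equation}
\end{lemma}

\begin{proof}
Insert $\varphi=f\chi$ in \eqref{eq:cal2} and $\varphi=-e^{-f}\chi$ in the first identity of \eqref{eq:model}. As $e^{-U}e^{-f}=e^{-u}$,
\[
\int\chi e^{-u}\nu\cdot\nabla_\varepsilon f=-\int fe^{-u}\nu\cdot\nabla_\varepsilon\chi,\qquad\int\chi e^{-u}\nu_U\cdot\nabla_0f=\int e^{-u}\nu_U\cdot\nabla_0\chi .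
\]
By \eqref{eq:cal0}, $\nu\cdot\nabla_\varepsilon f=|\nabla_\varepsilon u|-\nu^H\cdot\nabla_0U-\nu^T\varepsilon TU$, while $\nu_U\cdot\nabla_0f=\nu_U\cdot\nabla_0u-|\nabla_0U|$. The difference is $D_1+D_2-\nu^T\varepsilon TU$. Subtract the two identities.
\end{proof}

Sections~\ref{sec:diss}--\ref{sec:unif} use only the following assumption.

\medskip\noindent\textbf{(A)}\quad\emph{$\varepsilon\ge0$; $R_1>0$ and $R_1\ge\varepsilon$; $u$ is a weak solution in an open set $O$ with $\{N\ge R_1\}\subset O\subset\mathbb{H}^n\setminus\{0\}$; $|u-U|\le C_0$ on $\{N\ge R_1\}$; and $\nu$ is an $\varepsilon$-calibration of $u$ in $O$.}\medskip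

A weak solution restricts to smaller open sets, so (A) holds in Theorem~\ref{thm:more}(i) with $R_1$ large. It also holds in Theorem~\ref{thm:main}. Every $g\in\Omega$ lies on $\Sigma_{u(g)}$, so \eqref{eq:trap} gives
\begin{equation}\label{eq:growth}
c_\varepsilon e^{u(g)/(Q-1)}\le\|g_0^{-1}g\|\le Ce^{u(g)/(Q-1)} .
\end{equation}
For $\|g\|\ge2\|g_0\|$ the triangle inequality gives $\frac12\|g\|\le\|g_0^{-1}g\|\le\frac32\|g\|$. It suffices to take $R_1\ge\max(1,2\|g_0\|)$ with $E_0\subset B_{R_1}$.

For $r\ge R_1$ let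
\begin{equation}\label{eq:B}
\mathcal B(r)=\int e^{-u}\big(f\,\nu\cdot\nabla_\varepsilon\chi_{r,2r}+\nu_U\cdot\nabla_0\chi_{r,2r}\big)\,dg ,
\end{equation}
the analogue of the flux of $V$ in Section~\ref{sec:plane}, averaged over the spheres of radius between $r$ and $2r$.

\begin{lemma}\label{lem:finite}
Under \emph{(A)}, $\ \int_{\{N>2R_1\}}e^{-u}(D_1+D_2)\,dg<\infty$.
\end{lemma}

\begin{proof}
For $R_1\le r$ and $2r<R$ take $\chi=\chi_{r,2r}-\chi_{R,2R}$ in \eqref{eq:identity}. This function satisfies $0\le\chi\le1$, equals $1$ on $A_{2r,R}$ and is supported in $\{r\le N\le2R\}$. We obtain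
\begin{equation}\label{eq:balance}
\int\chi e^{-u}(D_1+D_2)=\int\chi e^{-u}\nu^T\varepsilon TU+\mathcal B(R)-\mathcal B(r).
\end{equation}
On $\{N\ge R_1\}$ we have $e^{-u}\le e^{C_0}N^{-(Q-1)}$, $|f|\le C_0$ and, by \eqref{eq:TN} and $R_1\ge\varepsilon$, $|\nabla_\varepsilon N|\le\frac32$. So \eqref{eq:polar} with $m=1$ gives, for every $r\ge R_1$,
\begin{equation}\label{eq:Bbound}
|\mathcal B(r)|\le(C_0+1)e^{C_0}\,\frac3{2r}\,Q|B_1|\int_r^{2r}d\tau=\tfrac32(C_0+1)e^{C_0}Q|B_1| .
\end{equation}
By \eqref{eq:TN} and \eqref{eq:polar}, the error term is at most $e^{C_0}\frac{(Q-1)\varepsilon}2\,Q|B_1|\int_r^\infty\tau^{-2}d\tau$. Take $r=R_1$ and let $R\to\infty$.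
\end{proof}

The main terms of \eqref{eq:balance} have the size of $e^{-U}|\nabla_0U|\sim N^{-Q}$, which is borderline non-integrable at infinity. The error term is smaller by the factor $\varepsilon/N$, because $T$ has degree two. This is the reason why the Riemannian case costs no more than the sub-Riemannian one.

\begin{remark}
The bound on $u-U$ cannot be dropped. A constant $u$ is a weak solution, since $J^\varepsilon_u(v)=\int_K|\nabla_\varepsilon v|\ge0=J^\varepsilon_u(u)$, and $u-U$ has no finite limit at infinity. So constants violate the conclusions of Theorem~\ref{thm:more}(i) and (iii), and $u\equiv0$ is a weak IMCF in $\Omega$ that is excluded by \eqref{eq:trap} for $s=0$.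
\end{remark}

\section{Blow-downs}\label{sec:blow}

\subsection{Scaling}
Let $u_\lambda,\varepsilon_\lambda$ be as in \eqref{eq:blowdown} and $\nu_\lambda=\nu\circ\delta_\lambda$. Then $\nu_\lambda$ is an $\varepsilon_\lambda$-calibration of $u_\lambda$ in $\delta_{1/\lambda}O$: property \eqref{eq:cal0} follows from \eqref{eq:scalegrad}, and for $\varphi=\psi\circ\delta_\lambda$ both sides of \eqref{eq:cal1} are $\lambda^{1-Q}$ times the corresponding integrals for $(u,\nu,\psi)$. Since $U_\lambda=U$, we have $u_\lambda-U=f\circ\delta_\lambda$, so $|u_\lambda-U|\le C_0$ on $\{N\ge R_1/\lambda\}$. The terms $D_i^\lambda$ formed from $(u_\lambda,\nu_\lambda,\varepsilon_\lambda)$ are $D_i^\lambda=\lambda D_i\circ\delta_\lambda$, and $e^{-u_\lambda}=\lambda^{Q-1}e^{-u}\circ\delta_\lambda$. The factors $\lambda^{Q-1}\cdot\lambda$ cancel the Jacobian, so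
\begin{equation}\label{eq:scaleD}
\int_{A_{a,b}}e^{-u_\lambda}(D_1^\lambda+D_2^\lambda)\,dg=\int_{A_{\lambda a,\lambda b}}e^{-u}(D_1+D_2)\,dg ,
\end{equation}
and by Lemma~\ref{lem:finite} this tends to $0$ as $\lambda\to\infty$, for all $0<a<b$.

\subsection{Limits of sequences with vanishing dissipation}
We state the next result for general sequences, because Section~\ref{sec:class} applies it also with $\lambda\to0$. Convergence in $L^1_{\mathrm{loc}}$ means convergence in $L^1(A_{a,b})$ for all $0<a<b$.

\begin{proposition}\label{prop:limit}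
Let $\varepsilon_k\to0$ and $a_k\to0$, $a_k>0$. Let $\nu_k$ be an $\varepsilon_k$-calibration of $u_k$ in an open set $O_k$ with $\{N\ge a_k\}\subset O_k\subset\mathbb{H}^n\setminus\{0\}$, let $|u_k-U|\le C_0$ on $\{N\ge a_k\}$, and assume that $\int_{A_{a,b}}e^{-u_k}(D_1^k+D_2^k)\to0$ for all $0<a<b$. Then $\nu_k^H\to\nu_U$ in $L^1_{\mathrm{loc}}$. Along a subsequence, $u_k\to U+c$ in $L^1_{\mathrm{loc}}$ and a.e.\ for some $c\in\mathbb{R}$, and
\begin{equation}\label{eq:fluxlimit}
\int e^{-u_k}\nu_k\cdot\nabla_{\varepsilon_k}\chi_{1,2}\,dg\to e^{-c}\,\mathfrak p .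
\end{equation}
\end{proposition}

\begin{proof}
On each annulus the functions $u_k$ are defined and uniformly bounded for large $k$. So $e^{-u_k}$ is bounded below, and $D_1^k,D_2^k\to0$ in $L^1_{\mathrm{loc}}$.

\emph{Step 1: compactness.} The equation itself bounds the gradient in $L^1$. For a smooth $\theta\ge0$ with compact support in $\mathbb{H}^n\setminus\{0\}$, \eqref{eq:cal1} gives $\int\theta|\nabla_{\varepsilon_k}u_k|\le\int|\nabla_{\varepsilon_k}\theta|\le C_\theta$. So the functions $w_k=\theta u_k$ are uniformly bounded, supported in a fixed compact set, and $\|\nabla_0w_k\|_{L^1}\le C$. For a smooth probability density $\rho_\delta$ supported in $B_\delta$, $0<\delta<1$, put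
\[
w_{k,\delta}(g)=\int w_k(gh)\rho_\delta(h)\,dh=\int w_k(h')\rho_\delta(g^{-1}h')\,dh' .
\]
By Lemma~\ref{lem:transl}, $\|w_{k,\delta}-w_k\|_{L^1}\le3C\delta$. For fixed $\delta$ the second formula shows that the $w_{k,\delta}$ are uniformly bounded and equi-Lipschitz in the Euclidean sense, and they are supported in a fixed compact set; by the Arzel\`a--Ascoli theorem they form a precompact subset of $L^1$. Since $\delta$ is arbitrary, $(w_k)$ is totally bounded in $L^1$. Taking cutoffs equal to $1$ on $A_{1/j,j}$ and a diagonal subsequence, we get $u_k\to v$ in $L^1_{\mathrm{loc}}$ and a.e.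

\emph{Step 2: the fields converge.} As $|\nu_k^H|\le1=|\nu_U|$,
\[
|\nu_k^H-\nu_U|^2\le2(1-\nu_k^H\cdot\nu_U)=2D_2^k/|\nabla_0U| .
\]
On $A_{a,b}\cap\{\varrho\ge\delta\}$ we have $|\nabla_0U|\ge(Q-1)\delta/b^2$, so $\nu_k^H\to\nu_U$ in $L^2$ there. On $A_{a,b}\cap\{\varrho<\delta\}$, a set of measure at most $C\delta^{2n}$, the difference is bounded by $2$. Hence $\nu_k^H\to\nu_U$ in $L^1(A_{a,b})$, for the whole sequence.

\emph{Step 3: the lengths of the gradients converge weakly.} For $\varphi\in C_c^\infty(\mathbb{H}^n\setminus\{0\})$, by \eqref{eq:cal1}, Step 2, $\varepsilon_k\to0$ and \eqref{eq:model},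
\[
\int\varphi|\nabla_{\varepsilon_k}u_k|=-\int\big(\nu_k^H\cdot\nabla_0\varphi+\nu_k^T\varepsilon_kT\varphi\big)\to-\int\nu_U\cdot\nabla_0\varphi=\int\varphi|\nabla_0U| .
\]

\emph{Step 4: the directions of the gradients converge.} Let $\xi_k=\nabla_0u_k$. Then $0\le|\xi_k|-\nu_U\cdot\xi_k\le D_1^k$, so
\[
|\xi_k-(\xi_k\cdot\nu_U)\nu_U|^2=(|\xi_k|-\xi_k\cdot\nu_U)(|\xi_k|+\xi_k\cdot\nu_U)\le2|\xi_k|D_1^k .
\]
The Cauchy--Schwarz inequality and the $L^1$ bound of Step 1 give $\xi_k-(\xi_k\cdot\nu_U)\nu_U\to0$ in $L^1_{\mathrm{loc}}$. Since $\xi_k\cdot\nu_U=|\nabla_{\varepsilon_k}u_k|-D_1^k$, also $\xi_k-|\nabla_{\varepsilon_k}u_k|\,\nu_U\to0$ in $L^1_{\mathrm{loc}}$.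

\emph{Step 5: identification.} Let $\eta$ be a smooth horizontal field with compact support in $\{\varrho\ne0\}$, so that $\varphi=\eta\cdot\nu_U$ is admissible in Step 3. Then
\[
-\int u_k\operatorname{div}_0\eta=\int\eta\cdot\xi_k=\int(\eta\cdot\nu_U)|\nabla_{\varepsilon_k}u_k|+o(1)\to\int(\eta\cdot\nu_U)|\nabla_0U|=\int\eta\cdot\nabla_0U ,
\]
and the left side tends to $-\int v\operatorname{div}_0\eta$. So $X_i(v-U)=Y_i(v-U)=0$ in the sense of distributions on $\{\varrho\ne0\}$. The missing direction is a bracket: $T(v-U)=-\frac14[X_1,Y_1](v-U)=0$. Since $\partial_{x_i}=X_i-2y_iT$ and $\partial_{y_i}=Y_i+2x_iT$, all partial derivatives of $v-U$ vanish. The set $\{\varrho\ne0\}=(\mathbb{R}^{2n}\setminus\{0\})\times\mathbb{R}$ is connected, so $v=U+c$ a.e.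

\emph{Step 6: the flux.} On $A_{1,2}$, $e^{-u_k}\to e^{-c}e^{-U}$ boundedly and a.e., $\nu_k^H\to\nu_U$ in $L^1$, and the term with $\varepsilon_kTN$ tends to $0$ uniformly. As $\nu_U\cdot\nabla_0N=|\nabla_0N|$, formula \eqref{eq:polar} gives
\begin{equation}\label{eq:modelflux}
\int e^{-U}\nu_U\cdot\nabla_0\chi_{1,2}=\int_{A_{1,2}}N^{-(Q-1)}|\nabla_0N|\,dg=\mathfrak p\int_1^2d\tau=\mathfrak p ,
\end{equation}
and \eqref{eq:fluxlimit} follows.
\end{proof}

\subsection{The flux determines the constant}
So far $c$ may depend on the sequence, which corresponds to a radius that oscillates. A conserved quantity rules this out. Under (A), define the \emph{flux}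
\[
\Phi=\int e^{-u}\nu\cdot\nabla_\varepsilon\chi_{a,b}\,dg,\qquad R_1\le a<b .
\]
The difference of two such cutoffs lies in $\mathrm{Lip}_c(O)$, so by \eqref{eq:cal2} the number $\Phi$ does not depend on $a,b$. Since $\chi_{1,2}=\chi_{\lambda,2\lambda}\circ\delta_\lambda$, the cancellation that gave \eqref{eq:scaleD} also gives
\begin{equation}\label{eq:scaleflux}
\int e^{-u_\lambda}\nu_\lambda\cdot\nabla_{\varepsilon_\lambda}\chi_{1,2}\,dg=\int e^{-u}\nu\cdot\nabla_\varepsilon\chi_{\lambda,2\lambda}\,dg=\Phi\qquad(\lambda\ge R_1).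
\end{equation}

\begin{proposition}\label{prop:L1}
Under \emph{(A)}, $\Phi>0$, and $u_\lambda\to U+c$ in $L^1_{\mathrm{loc}}$ as $\lambda\to\infty$, with $c=\log(\mathfrak p/\Phi)$.
\end{proposition}

\begin{proof}
Let $\lambda_k\to\infty$. Proposition~\ref{prop:limit} applies to $(u_{\lambda_k},\nu_{\lambda_k},\varepsilon_{\lambda_k})$ with $a_k=R_1/\lambda_k$. Along a subsequence $u_{\lambda_k}\to U+c$, and \eqref{eq:fluxlimit} and \eqref{eq:scaleflux} give $\Phi=e^{-c}\mathfrak p$. So $\Phi>0$, and every sequence has a subsequence with the same limit.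
\end{proof}

\section{From $L^1$ to uniform convergence}\label{sec:unif}

Convergence in $L^1$ allows thin spikes of $u_\lambda$, and hence pieces of $\widetilde\Sigma_s$ far from the limit sphere. A global Lipschitz bound $L_0$ for $u$ does not exclude them, since by \eqref{eq:scalegrad} it gives only the bound $\lambda L_0$ for $u_\lambda$. Instead we show that a sublevel or superlevel set that occupies a small fraction of a ball does not reach the concentric ball of half the radius. Testing \eqref{eq:cal1} with $h(u)\zeta$ produces $(h'+h)(u)|\nabla_\varepsilon u|$, which has a sign for increasing $h\ge0$ but in general not for decreasing $h$. Testing \eqref{eq:cal2} produces only $h'(u)|\nabla_\varepsilon u|$, and treats both cases alike at the price of the weight $e^{-u}$.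

\begin{lemma}\label{lem:degiorgi}
For every $L>0$ there is $\kappa=\kappa(n,L)>0$ with the following property. Assume \emph{(A)}, and let $\lambda>0$, $r\ge2\varepsilon_\lambda$, $r>0$, $\overline{B_r(p)}\subset\{N>R_1/\lambda\}$, $|u_\lambda|\le L$ on $B_r(p)$, and $\tau\in\mathbb{R}$. If $G=\{u_\lambda<\tau\}$ or $G=\{u_\lambda>\tau\}$ satisfies $|G\cap B_r(p)|\le\kappa r^Q$, then $G\cap B_{r/2}(p)=\emptyset$.
\end{lemma}

\begin{proof}
Write $\nabla=\nabla_{\varepsilon_\lambda}$. Approximate $1_G$ from below by $h_i(u_\lambda)$, where $h_i(\sigma)=\min(1,i(\tau-\sigma)_+)$ in the first case and $h_i(\sigma)=\min(1,i(\sigma-\tau)_+)$ in the second.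

\emph{Energy estimate.} Let $0\le\zeta\le1$ be a Lipschitz function supported in $\overline{B_r(p)}$, and test \eqref{eq:cal2} for $u_\lambda$ with $h_i(u_\lambda)\zeta$. By \eqref{eq:cal0}, $\nu_\lambda\cdot\nabla h_i(u_\lambda)=h_i'(u_\lambda)|\nabla u_\lambda|=\pm|\nabla h_i(u_\lambda)|$ with a fixed sign, because $h_i$ is monotone. Therefore
\[
\int e^{-u_\lambda}\zeta|\nabla h_i(u_\lambda)|=\Big|\int e^{-u_\lambda}h_i(u_\lambda)\,\nu_\lambda\cdot\nabla\zeta\Big|\le\int e^{-u_\lambda}h_i(u_\lambda)|\nabla\zeta| .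
\]
Since $e^{-L}\le e^{-u_\lambda}\le e^L$ on the ball, $\|\nabla_0(\zeta h_i(u_\lambda))\|_{L^1}\le(1+e^{2L})\int h_i(u_\lambda)|\nabla\zeta|$.

\emph{One step.} Let $\rho_j=r(\frac12+2^{-j-1})$, $j\ge0$, so $\rho_0=r$, $\rho_j\downarrow r/2$ and $\rho_j-\rho_{j+1}=2^{-j-2}r$. Let $\zeta(g)=1-\chi_{\rho_{j+1},\rho_j}(p^{-1}g)$. Where $\nabla\zeta\ne0$ we have $\|p^{-1}g\|\ge r/2\ge\varepsilon_\lambda$, so left invariance and \eqref{eq:TN} give $|\nabla\zeta|\le\frac32\cdot2^{j+2}/r=6\cdot2^j/r$. Apply Lemma~\ref{lem:iso} to $w=\zeta h_i(u_\lambda)$. Here $\|w\|_{L^1}\le|G\cap B_{\rho_j}(p)|$, $\int h_i(u_\lambda)|\nabla\zeta|\le6\cdot2^jr^{-1}|G\cap B_{\rho_j}(p)|$, and $\{w=1\}$ contains $\{h_i(u_\lambda)=1\}\cap B_{\rho_{j+1}}(p)$, which increases to $G\cap B_{\rho_{j+1}}(p)$ as $i\to\infty$. With $M=6C_n(1+e^{2L})$ and $Y_j=r^{-Q}|G\cap B_{\rho_j}(p)|$ we obtain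
\[
Y_{j+1}\le M\,2^j\,Y_j^{1+1/Q}.
\]

\emph{Iteration.} Let $\kappa=M^{-Q}2^{-Q^2}$, so that $Y_0\le\kappa$ means $MY_0^{1/Q}\le2^{-Q}$. If $Y_j\le2^{-jQ}Y_0$, then
\[
Y_{j+1}\le M2^j2^{-jQ-j}Y_0^{1+1/Q}=(MY_0^{1/Q})\,2^{-jQ}Y_0\le2^{-(j+1)Q}Y_0 .
\]
By induction $Y_j\to0$, so $|G\cap B_{r/2}(p)|=0$. This set is open, because $u_\lambda$ is continuous, hence empty.
\end{proof}

\begin{proposition}\label{prop:unif}
Under \emph{(A)}, $u(g)-(Q-1)\log\|g\|\to c=\log(\mathfrak p/\Phi)$ as $\|g\|\to\infty$.
\end{proposition}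

\begin{proof}
For $\lambda=\|g\|$ and $p=\delta_{1/\lambda}g$ we have $N(p)=1$ and $u(g)-U(g)=u_\lambda(p)$, since $U(p)=0$. So we must show that $u_\lambda\to c$ uniformly on $\{N=1\}$. Let $A=A_{1/2,2}$, and let $L$ bound $|u_\lambda|$ on $A$ for all $\lambda>2R_1$. Fix $\eta>0$. If $N(p)=1$, then $|N-1|\le r$ on $\overline{B_r(p)}$ by the triangle inequality. Choose $r<\frac12$ so small that this implies $|U|<\eta/2$. Then
\[
\{u_\lambda<c-\eta\}\cap B_r(p)\quad\text{and}\quad\{u_\lambda>c+\eta\}\cap B_r(p)\quad\text{lie in}\quad\{|u_\lambda-U-c|>\eta/2\}\cap A .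
\]
The last set does not depend on $p$, and by Proposition~\ref{prop:L1} its measure tends to $0$. For large $\lambda$ it is at most $\kappa r^Q$, and also $r\ge2\varepsilon_\lambda$. Lemma~\ref{lem:degiorgi} shows that $p$ belongs to neither set, that is, $|u_\lambda(p)-c|\le\eta$ for all $p$ with $N(p)=1$.
\end{proof}

This proves Theorem~\ref{thm:more}(i).

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

Let $\nu$ be an $\varepsilon$-calibration of $u$ in $\Omega$, so that (A) holds with $O=\Omega\setminus\{0\}$ and $E_0\subset B_{R_1}$. Put $R_*=(\Phi/\mathfrak p)^{1/(Q-1)}>0$. Proposition~\ref{prop:unif} reads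
\begin{equation}\label{eq:expansion}
u-(Q-1)\log(N/R_*)\to0\quad\text{at infinity}.
\end{equation}
It remains to pass from \eqref{eq:expansion} to level sets and to prove $\Phi=F$.

\subsection{Hausdorff convergence}
We move points along dilation orbits, on which $N$ is monotone. Since $\operatorname{Im}z\bar z=0$, we have $(\delta_\sigma g)^{-1}g=((1-\sigma)z,(1-\sigma^2)t)$, and the triangle inequality gives
\begin{equation}\label{eq:orbit}
d_K(g,\delta_\sigma g)\le\big(|1-\sigma|+|1-\sigma^2|^{1/2}\big)\|g\| .
\end{equation}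
Fix $\mu>1$, and let $\beta(\mu)$ be the maximum of the factor in \eqref{eq:orbit} over $\sigma\in[\mu^{-1},\mu]$; then $\beta(\mu)\to0$ as $\mu\downarrow1$. By \eqref{eq:expansion} there is $R\ge R_1$ such that $|u-(Q-1)\log(N/R_*)|<(Q-1)\log\mu$ on $\{N\ge R\}$. With $\lambda=e^{s/(Q-1)}$ this becomes
\begin{equation}\label{eq:mu}
\big|u_\lambda-(Q-1)\log(N/R_*)\big|<(Q-1)\log\mu\quad\text{on }\{N\ge R/\lambda\}.
\end{equation}
Let $s$ be so large that $c_\varepsilon\lambda-\|g_0\|\ge R$ and $R/\lambda\le R_*/\mu$. Recall that $\widetilde\Sigma_s=\{u_\lambda=0\}$.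

Let $g\in\widetilde\Sigma_s$. By \eqref{eq:growth}, $\|\delta_\lambda g\|\ge c_\varepsilon\lambda-\|g_0\|\ge R$, so \eqref{eq:mu} applies at $g$ and gives $\sigma=R_*/N(g)\in[\mu^{-1},\mu]$. The point $\delta_\sigma g$ lies on $\partial B_{R_*}$, and $d_K(g,\delta_\sigma g)\le\beta(\mu)\mu R_*$.

Let $p\in\partial B_{R_*}$. The curve $\delta_\sigma p$, $\sigma\in[\mu^{-1},\mu]$, lies in $\{N\ge R/\lambda\}$, and \eqref{eq:mu} gives $u_\lambda(\delta_\mu p)>0>u_\lambda(\delta_{1/\mu}p)$. By continuity $\delta_\sigma p\in\widetilde\Sigma_s$ for some $\sigma\in[\mu^{-1},\mu]$, and $d_K(p,\delta_\sigma p)\le\beta(\mu)R_*$.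

So the Hausdorff distance between $\widetilde\Sigma_s$ and $\partial B_{R_*}$ is at most $\beta(\mu)\mu R_*$ for large $s$. Since $\mu>1$ is arbitrary, it tends to $0$.

\subsection{The flux equals $F$}\label{sub:F}
The flux was defined through $u$ and $\nu$, and admissible data could a priori carry several solutions. We now express $\Phi$ through $\Omega$ and $\varepsilon$ by moving the cutoff from infinity to the initial surface. This is the only place in the proof of Theorem~\ref{thm:main} where $u\ge0$ and the boundary condition are used.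

Let $w\in\mathcal W$ and $R_1\le a<b$. Both $w$ and $\chi_{a,b}$ vanish near $E_0$ and equal $1$ outside a compact set, so $w-\chi_{a,b}\in\mathrm{Lip}_c(\Omega)$, and \eqref{eq:cal2} gives
\begin{equation}\label{eq:fluxw}
\Phi=\int_\Omega e^{-u}\nu\cdot\nabla_\varepsilon w\,dg .
\end{equation}
Since $u\ge0$ and $|\nu|\le1$, we get $\Phi\le\int|\nabla_\varepsilon w|$, and so $\Phi\le F$.

For the reverse inequality we choose $w$ as a function of $u$, so that $\nu\cdot\nabla_\varepsilon w=|\nabla_\varepsilon w|$, with gradient concentrated where $e^{-u}$ is close to $1$. Extend $u$ by $0$ to $E_0$. The extension is continuous, so $E_s=E_0\cup\{u<s\}$ is an open neighborhood of $E_0$ for $s>0$, and it is bounded by \eqref{eq:growth}. For $s,\tau>0$ let $w_{s,\tau}=\min(1,(u-s)_+/\tau)$. It vanishes on $E_s$, equals $1$ outside $E_{s+\tau}$, and is locally Lipschitz on $\Omega$ and on $E_s$, which cover $\mathbb{H}^n$; so $w_{s,\tau}\in\mathcal W$. Its gradient is $\tau^{-1}1_{\{s<u<s+\tau\}}\nabla_\varepsilon u$, and \eqref{eq:fluxw}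 gives
\begin{equation}\label{eq:layer}
\Phi=\frac1\tau\int_{\{s<u<s+\tau\}}e^{-u}|\nabla_\varepsilon u|\,dg\ge e^{-s-\tau}\int|\nabla_\varepsilon w_{s,\tau}|\,dg\ge e^{-s-\tau}F .
\end{equation}
Letting $s,\tau\downarrow0$ gives $\Phi\ge F$. Thus $\Phi=F$ and $R_*=R_\infty$, and Theorem~\ref{thm:main} is proved.\qed

\section{Perimeter: proof of Theorem~\ref{thm:more}(ii)}\label{sec:perim}

We use four standard facts about $P_\varepsilon$, for which we refer to the work of Garofalo and Nhieu and of Franchi, Serapioni and Serra Cassano.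
\begin{enumerate}
\item[(a)] \emph{Coarea formula.} If $w$ is locally Lipschitz on $\mathbb{H}^n$ and $h\ge0$ is Borel, then $\int h(w)|\nabla_\varepsilon w|\,dg=\int_{\mathbb{R}}h(\sigma)P_\varepsilon(\{w<\sigma\})\,d\sigma$.
\item[(b)] \emph{Lower semicontinuity.} If $1_{G_j}\to1_G$ in $L^1$, then $P_\varepsilon(G)\le\liminf_jP_\varepsilon(G_j)$.
\item[(c)] \emph{Submodularity.} $P_\varepsilon(G\cup G')+P_\varepsilon(G\cap G')\le P_\varepsilon(G)+P_\varepsilon(G')$.
\item[(d)] \emph{Smooth sets.} If $G$ is a compact domain with smooth boundary and Euclidean unit normal $\mathbf n$, then $P_\varepsilon(G)=\int_{\partial G}|\mathbf n_\varepsilon|\,d\mathcal H^{2n}$, where $\mathbf n_\varepsilon$ has the components $\langle X_i,\mathbf n\rangle$, $\langle Y_i,\mathbf n\rangle$, $\varepsilon\langle T,\mathbf n\rangle$ and $\langle\cdot,\cdot\rangle$ and $\mathcal H^{2n}$ are Euclidean.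
\end{enumerate}

\emph{The value of $\mathfrak p$.} The definition and \eqref{eq:scalegrad} give $P_0(B_\tau)=\tau^{Q-1}P_0(B_1)$. Apply (a) to $w=\max(N,1)$ and $h=1_{(1,2)}$, and compare with \eqref{eq:polar}:
\[
P_0(B_1)\int_1^2\tau^{Q-1}d\tau=\int_{A_{1,2}}|\nabla_0N|\,dg=\mathfrak p\int_1^2\tau^{Q-1}d\tau .
\]

\emph{Exponential growth.} For $s>0$ the function $w=\max(u,s)$ is locally Lipschitz on $\mathbb{H}^n$, and $\{w<\sigma\}=E_\sigma$ for $\sigma>s$. By the equality in \eqref{eq:layer} and (a) with $h(\sigma)=e^{-\sigma}1_{(s,s+\tau)}(\sigma)$,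
\[
F=\frac1\tau\int_s^{s+\tau}e^{-\sigma}P_\varepsilon(E_\sigma)\,d\sigma\qquad\text{for all }s,\tau>0 .
\]
The Lebesgue differentiation theorem gives $P_\varepsilon(E_\sigma)=e^\sigma F$ for a.e.\ $\sigma>0$. These $E_\sigma$ are bounded and contain $E_0$. Letting $\sigma\downarrow0$ along such values, we get $\inf_GP_\varepsilon(G)\le F$.

\emph{The inequality $F\le P_\varepsilon(G)$.} Let $G\supseteq E_0$ be bounded with $P_\varepsilon(G)<\infty$. We would like to mollify $1_{\mathbb{H}^n\setminus G}$, but the result need not vanish near $E_0$ if $\partial G$ touches $\partial E_0$. So we first enlarge $G$ by a thin neighborhood of $E_0$ at a small cost in perimeter; smoothness of $\partial\Omega$ and the exterior ball condition enter here.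

First, $E_0$ is a compact smooth domain. Near $p\in\partial\Omega$ the hypersurface $\partial\Omega$ divides a small neighborhood into two connected sides. Neither side meets $\partial\Omega$, so each is contained in $\Omega$ or disjoint from it. At least one side lies in $\Omega$, because $p$ is a limit of points of the open set $\Omega$. At least one side is disjoint from $\Omega$, because the exterior ball is open, lies in $E_0$ and has $p$ in its closure, so it contains points off $\partial\Omega$ arbitrarily close to $p$.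

Let $M_\tau$ be the closed Euclidean $\tau$-neighborhood of $E_0$ and $\mathbf n$ the outer normal of $E_0$. For small $\tau$, $M_\tau$ is a compact smooth domain, $p\mapsto p+\tau\mathbf n(p)$ is a diffeomorphism of $\partial E_0$ onto $\partial M_\tau$ with Jacobian tending uniformly to $1$, and the normal at $p+\tau\mathbf n(p)$ is $\mathbf n(p)$. The coefficients of $X_i,Y_i$ are continuous, so (d) gives $P_\varepsilon(M_\tau)\to P_\varepsilon(E_0)$. Since $E_0\subset G\cap M_\tau\subset M_\tau$ and $|M_\tau\setminus E_0|\to0$, (b) gives $\liminf_{\tau\to0}P_\varepsilon(G\cap M_\tau)\ge P_\varepsilon(E_0)$. By (c),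
\[
\limsup_{\tau\to0}P_\varepsilon(G\cup M_\tau)\le P_\varepsilon(G)+\lim_{\tau\to0}P_\varepsilon(M_\tau)-\liminf_{\tau\to0}P_\varepsilon(G\cap M_\tau)\le P_\varepsilon(G).
\]
It therefore suffices to prove $F\le P_\varepsilon(G')$ for $G'=G\cup M_\tau$ with $\tau>0$ fixed.

Let $\rho_j$ be a smooth probability density supported in $B_{1/j}$, and average \emph{left} translates, which commute with the left-invariant frame:
\[
w_j(g)=\int\rho_j(h)\,1_{\mathbb{H}^n\setminus G'}(h^{-1}g)\,dh=\int_{\mathbb{H}^n\setminus G'}\rho_j(gk^{-1})\,dk .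
\]
The second formula shows that $w_j$ is smooth, and $0\le w_j\le1$. If $w_j(g)<1$, then $g\in B_{1/j}\cdot G'$, a bounded set. For large $j$, uniform continuity of $(h,g)\mapsto h^{-1}g$ on compact sets gives $h^{-1}g\in M_\tau$ for $g\in M_{\tau/2}$, $h\in B_{1/j}$, so $w_j=0$ on $M_{\tau/2}$. Hence $w_j\in\mathcal W$. Let $\eta\in C_c^\infty$ with $|\eta|\le1$ and $\eta_h(k)=\eta(hk)$. Then $(\operatorname{div}_\varepsilon\eta)(hk)=(\operatorname{div}_\varepsilon\eta_h)(k)$ and $\int_{\mathbb{H}^n}\operatorname{div}_\varepsilon\eta_h=0$, so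
\[
\int\eta\cdot\nabla_\varepsilon w_j=-\int\rho_j(h)\int_{\mathbb{H}^n\setminus G'}\operatorname{div}_\varepsilon\eta_h\,dk\,dh=\int\rho_j(h)\int_{G'}\operatorname{div}_\varepsilon\eta_h\,dk\,dh\le P_\varepsilon(G').
\]
The supremum over $\eta$ of the left side is $\int|\nabla_\varepsilon w_j|$, so $F\le\int|\nabla_\varepsilon w_j|\le P_\varepsilon(G')$.\qed

\begin{remark}
Without the exterior ball condition the formula for $F$ in terms of perimeter fails. Let $\varepsilon=0$ and $E_0=\partial B_1$. Every competitor $w$ for $\overline{B_1}$ is a competitor for $\partial B_1$, and setting a competitor for $\partial B_1$ equal to $0$ in $B_1$ produces one for $\overline{B_1}$ without increasing $\int|\nabla_0w|$. So $F=\mathfrak p$ by Example~\ref{ex:ball}, while the null set $G=E_0$ has $P_0(G)=0$.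
\end{remark}

\section{Solutions with a point singularity: proof of Theorem~\ref{thm:more}(iii)}\label{sec:class}

For a solution on all of $\mathbb{H}^n\setminus\{0\}$, both ends of the balance \eqref{eq:balance} can be sent to their limits. We show that the two boundary terms have the same limit, so the dissipation vanishes identically. The hypothesis $\varepsilon=0$ is used at the origin: for $\varepsilon>0$ the bound $\int_r^\infty\tau^{-2}d\tau$ for the error term diverges as $r\to0$, and $\varepsilon_\lambda\to\infty$ as $\lambda\to0$.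

Let $\varepsilon=0$, $|u-U|\le C_0$ in $O=\mathbb{H}^n\setminus\{0\}$, and let $\nu$ be a $0$-calibration of $u$ in $O$. Assumption (A) holds for every $R_1>0$. So $\mathcal B(r)$ is defined and satisfies \eqref{eq:Bbound} for all $r>0$, the flux $\Phi$ is the same for all $0<a<b$, \eqref{eq:scaleflux} holds for all $\lambda>0$, and \eqref{eq:balance} becomes
\begin{equation}\label{eq:balance0}
\int(\chi_{r,2r}-\chi_{R,2R})\,e^{-u}(D_1+D_2)\,dg=\mathcal B(R)-\mathcal B(r)\qquad(0<2r<R).
\end{equation}
Letting $r\to0$, $R\to\infty$ shows that $e^{-u}(D_1+D_2)$ is integrable on $O$. Hence the integral \eqref{eq:scaleD} tends to $0$ both as $\lambda\to\infty$ and as $\lambda\to0$. Proposition~\ref{prop:limit} applies, with $a_k=1/k$, along any sequence $\lambda_k\to\infty$ or $\lambda_k\to0$, and in both cases \eqref{eq:fluxlimit} and \eqref{eq:scaleflux} force $c=\log(\mathfrak p/\Phi)$. Thus $u_\lambda\to U+c$ and $\nu_\lambda\to\nu_U$ in $L^1_{\mathrm{loc}}$ in both limits, with the same $c$.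

Rescaling \eqref{eq:B} by $\delta_\lambda$ as in \eqref{eq:scaleflux} gives
\[
\mathcal B(\lambda)=\int e^{-u_\lambda}\big((u_\lambda-U)\,\nu_\lambda+\nu_U\big)\cdot\nabla_0\chi_{1,2}\,dg .
\]
On $A_{1,2}$ the functions $u_\lambda$ are uniformly bounded and converge in $L^1$, so $e^{-u_\lambda}\to e^{-c}e^{-U}$ and $e^{-u_\lambda}(u_\lambda-U)\to ce^{-c}e^{-U}$ in $L^1$ and boundedly. With \eqref{eq:modelflux}, $\mathcal B(\lambda)\to(c+1)e^{-c}\mathfrak p$ both as $\lambda\to\infty$ and as $\lambda\to0$. By \eqref{eq:balance0} and dominated convergence, $\int_Oe^{-u}(D_1+D_2)=0$, so $D_1=D_2=0$ a.e.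

Off the axis $|\nabla_0U|>0$, so $D_2=0$ gives $\nu\cdot\nu_U=1$, hence $\nu=\nu_U$ a.e. Comparing \eqref{eq:cal1} with the second identity of \eqref{eq:model}, we get $\int\varphi|\nabla_0u|=\int\varphi|\nabla_0U|$ for all $\varphi\in\mathrm{Lip}_c(O)$, so $|\nabla_0u|=|\nabla_0U|$ a.e. From $D_1=0$ we get $\nabla_0u=|\nabla_0u|\,\nu_U=\nabla_0U$ a.e. By the bracket argument in Step 5 of the proof of Proposition~\ref{prop:limit}, $u-U$ is constant on $\{\varrho\ne0\}$, and by continuity on $O$.\qed

\begin{thebibliography}{9}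

\bibitem{PV}
Adriano Pisante and Eugenio Vecchi,
\emph{Global weak solutions for the inverse mean curvature flow in the Heisenberg group},
arXiv:2406.15123 (2024).

\bibitem{RS}
Reed and Simon, Volume I, Theorem III.5.

\end{thebibliography}
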